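# Finite choice without accumulation points: separating $\mathsf{ABW}_0$ from finite-$\Sigma^1_1\text{-}\mathsf{AC}_0$

## 1. Accumulation points of $\Sigma^0_2$ classes

We work in second-order arithmetic. $\mathsf{RCA}_0$ is the usual base theory, and $\mathsf{ACA}_0$ adds comprehension for arithmetic formulas (formulas without set quantifiers). All formulas may contain set parameters. A basic open neighborhood of $X\in 2^{\mathbb N}$ is the set of all $Y$ extending some fixed finite initial segment of $X$.

**Definition 1.** Let $A(X)$ be a predicate on $2^{\mathbb N}$. A set $X$ is an *accumulation point* of $\{X\mid A(X)\}$ if every basic open neighborhood of $X$ contains two distinct $Y$ such that $A(Y)$ holds. The principle $\mathsf{ABW}$ for $A$ says: either some finite sequence $\langle X_i\rangle_i$ of sets contains every $X$ with $A(X)$, or the class has an accumulation point.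

The accumulation point need not satisfy $A$. If $A(X)$ says "$X$ has exactly one element", the solutions are the singletons $\{k\}$, and the only accumulation point is $\emptyset$.

How much comprehension does one need to find accumulation points? We begin with the case where arithmetic comprehension suffices.

**Proposition 1.** $\mathsf{ACA}_0$ proves $\mathsf{ABW}$ for $\Sigma^0_2$ predicates.

**Step 1: reduce solutions to paths of binary trees.** By the normal form for $\Sigma^0_2$ predicates write $A(X)\equiv\exists a\,\forall b\,R(a,X{\restriction}b)$ with $R$ a set. Put $U_a=\{\tau\in2^{<\omega}:\forall b\le|\tau|\;R(a,\tau{\restriction}b)\}$. This is a tree, and $X$ is a solution iff $X$ is a path of some $U_a$.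

**Step 2: count solutions above a node arithmetically.** Let $C(\sigma,m)$ say: there are pairwise incompatible $\tau_1,\dots,\tau_m\supseteq\sigma$ and numbers $a_1,\dots,a_m$ such that each $U_{a_l}$ contains extensions of $\tau_l$ of every length $\ge|\tau_l|$. This is arithmetic. By weak König's lemma, which $\mathsf{ACA}_0$ proves, the last clause says exactly that some path of $U_{a_l}$ extends $\tau_l$. Clearly $C(\sigma,0)$ holds, and $C(\sigma,m)$ implies $C(\sigma,m')$ for $m'\le m$. By arithmetic comprehension let $S=\{\sigma:\forall m\,C(\sigma,m)\}$.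

**Step 3: if $\emptyset\in S$, find an accumulation point.** First, every $\sigma\in S$ has a child in $S$. Suppose not, say $\neg C(\sigma^\frown0,m_0)$ and $\neg C(\sigma^\frown1,m_1)$. Then $m_0,m_1\ge1$. Since $\sigma\in S$, there are $\tau_1,\dots,\tau_{m_0+m_1}$ witnessing $C(\sigma,m_0+m_1)$. They are at least two in number and pairwise incompatible, so none equals $\sigma$, and each extends $\sigma^\frown0$ or $\sigma^\frown1$. Hence at least $m_0$ of them extend $\sigma^\frown0$ or at least $m_1$ extend $\sigma^\frown1$, a contradiction. So, starting at $\emptyset$ and always taking the left child if it is in $S$ and the right child otherwise, we obtain a set $X$ all of whose initial segments are in $S$. For each $n$, $C(X{\restriction}n,2)$ gives two distinct solutions extending $X{\restriction}n$. So $X$ is an accumulation point.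

**Step 4: if $\emptyset\notin S$, list all solutions.** By arithmetic induction there is a maximal $m$ with $C(\emptyset,m)$; let $\tau_l,a_l$ $(1\le l\le m)$ witness it. Let $X_l$ be the leftmost path of $U_{a_l}$ extending $\tau_l$. The finite sequence $\langle X_l\rangle_l$ exists by arithmetic comprehension. If a solution $X$, say a path of $U_a$, differed from all $X_l$, then long enough initial segments of $X,X_1,\dots,X_m$ would be pairwise incompatible and, with $a,a_1,\dots,a_m$, would witness $C(\emptyset,m+1)$. So $\langle X_l\rangle_l$ contains every solution. $\square$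

What changes for a $\Pi^0_2$ predicate? Let $T\subseteq\omega^{<\omega}$ be a tree and let $A(X)$ say "$X$ is the graph of a path of $T$". This is $\Pi^0_2$ in $T$: totality is $\forall\exists$, and the remaining clauses (single values; initial segments in $T$) are $\Pi^0_1$. Step 2 now fails. The tree consisting of $\emptyset$ and all $(n)^\frown0^k$ with $k\le n$ has nodes of every length and no path, so compactness no longer detects paths. "Some path extends $\tau$" is a $\Sigma^1_1$ statement, and $S$ is no longer available from arithmetic comprehension. The rest of these notes shows that this cannot be repaired, even with a natural choice principle added.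

## 2. Two principles and the separation theorem

**Definition 2.** $\mathsf{ABW}_0$ is $\mathsf{RCA}_0$ together with $\mathsf{ABW}$ for every arithmetic predicate $A(X)$. The theory finite-$\Sigma^1_1\text{-}\mathsf{AC}_0$ is $\mathsf{RCA}_0$ together with the following: if $A(n,X)$ is arithmetic and for every $n$ there is at least one $X$ with $A(n,X)$ and only finitely many (some finite sequence of sets contains every such $X$), then there is a sequence $\langle X_n\rangle_n$ with $A(n,X_n)$ for every $n$. $\mathsf I\Sigma^1_1$ is induction for $\Sigma^1_1$ formulas.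

For $\Sigma^0_2$ predicates $A(n,X)\equiv\exists a\,\forall b\,R(n,a,X{\restriction}b)$, choice is easy in $\mathsf{ACA}_0$, and finiteness is not even needed: for each $n$ take the least $a$ for which the tree $\{\tau:\forall b\le|\tau|\;R(n,a,\tau{\restriction}b)\}$ is infinite, and then its leftmost path. Again compactness does the work, and again it is missing for $\Pi^0_2$ predicates.

A result of Goh says that $\mathsf{ABW}_0+\mathsf I\Sigma^1_1$ implies finite-$\Sigma^1_1\text{-}\mathsf{AC}_0$. The question, from James S. Barnes, Jun Le Goh, Richard A. Shore, "Halin's Infinite Ray Theorems: Complexity and Reverse Mathematics: Version E", arXiv:2308.14287 (2023), is whether $\mathsf{ABW}_0$ is strictly stronger, that is, whether finite-$\Sigma^1_1\text{-}\mathsf{AC}_0+\mathsf I\Sigma^1_1$ proves $\mathsf{ABW}_0$. It does not.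

**Theorem A.** There is an $\omega$-model $M$ of finite-$\Sigma^1_1\text{-}\mathsf{AC}_0$ in which $\mathsf{ABW}_0$ fails.

**Theorem B.** The same $M$ satisfies $\Delta^1_1\text{-}\mathsf{CA}_0$, and $\mathsf{ABW}$ fails in $M$ for a $\Pi^0_2$ predicate (with a set parameter). So $\Delta^1_1\text{-}\mathsf{CA}_0$ + finite-$\Sigma^1_1\text{-}\mathsf{AC}_0$ + full induction does not prove $\mathsf{ABW}$ for $\Pi^0_2$ predicates. On the other hand, $\mathsf{ACA}_0$ proves $\mathsf{ABW}$ for $\Sigma^0_2$ predicates.

An $\omega$-model is a model whose numbers are the true natural numbers; it is given by a collection $M\subseteq 2^{\mathbb N}$. It satisfies full induction, in particular $\mathsf I\Sigma^1_1$, so Theorem A gives the non-provability. With Goh's theorem, over $\mathsf{RCA}_0+\mathsf I\Sigma^1_1$ the theory $\mathsf{ABW}_0$ is strictly stronger. The last sentence of Theorem B is Proposition 1.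

What must $M$ look like? Take a tree $T\subseteq\omega^{<\omega}$ with distinct paths $\alpha_0,\alpha_1,\dots$ converging to $\beta$. A limit of paths is a path, so $\beta$ is a path of $T$. We want $T\in M$, every $\alpha_i\in M$, no other path of $T$ in $M$, and above all $\beta\notin M$. Then "$X$ is the graph of a path of $T$" has infinitely many solutions in $M$ and no accumulation point there. For the simplest tree, the one with paths $0^i10^\infty$ and $0^\infty$, this is hopeless, since $\beta=0^\infty$ is computable. More generally $M$ cannot contain the sequence $\langle\alpha_i\rangle_i$, because $\beta(n)$ is the eventual value of $\alpha_i(n)$, so $\beta$ is arithmetic in the sequence. Each element of $M$ should therefore use only finitely many of the $\alpha_i$.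

## 3. Trees without dead ends have too many easy paths

The first attempt is to add $T$ and the $\alpha_i$ by the most naive forcing: a condition is a finite tree together with finitely many nodes of it marked as initial segments of $\alpha_i$ or $\beta$; to extend it, add nodes and lengthen the marked ones. If we have not forbidden it, any node of a finite tree can be given new children, so by density every node of the generic $T$ has infinitely many children. But then "take the least child forever" defines, above every node, a path computable from $T$. If $x$ is any path of $T$ computable from $T$, every $x{\restriction}n$ has infinitely many children, and above each of them there is again a path computable from $T$. So $x$ is an accumulation point which is in the model. The attempt fails.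

The tree needs many nodes with no path above them: above such a node $T$ must be well-founded. On the other hand, $M$ must be unable to recognize which nodes these are, since otherwise it could find $\beta$. The idea is to attach to each node a tag. An ordinal tag promises that $T$ has exactly that rank above the node; the tag $\infty$ allows paths. A formula of rank $\gamma$ will be unable to distinguish $\infty$ from an ordinal tag that is large compared with $\gamma$. So whatever a formula says about a node tagged $\infty$ (off the finitely many paths the formula mentions) it could also say about a node above which there is no path. This is a variant of Steel's forcing with tagged trees.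

## 4. Background from hyperarithmetic theory

An *admissible set* is a nonempty transitive set closed under pairing and union that satisfies separation and collection for $\Delta_0$ formulas with parameters. We use the standard consequences: $\Sigma_1$-collection; $\Delta_1$-separation; $\Sigma_1$-replacement (a $\Sigma_1$ function restricted to a set of the structure is an element of the structure); and $\Sigma$-recursion (recursion along $\in$ through a $\Sigma_1$ function yields a $\Sigma_1$ function). A $\Sigma_1$ function with $\Delta_1$ domain has $\Delta_1$ graph. For a real $g$, $\omega_1^g$ is the least ordinal that is not the order type of a well-ordering computable in $g$, and $\omega_1^{CK}=\omega_1^\emptyset$. $\mathrm{HYP}$ is the class of hyperarithmetic, i.e. $\Delta^1_1$, reals.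

The following standard facts (Sacks, *Higher Recursion Theory*; Moschovakis, *Descriptive Set Theory*, 4D.3) will be used.

* **(F1)** (Harrison) There is a computable linear order $\mathbb L$, not well-founded, whose well-founded initial part has order type $\omega_1^{CK}$. We identify that part with $\omega_1^{CK}$ and call its elements *standard*. Elements below a standard one are standard.
* **(F2)** $L_{\omega_1^{CK}}$ is admissible, its reals are the HYP sets, and each of its elements is countable in it.
* **(F3)** $L_{\omega_1^g}[g]$ is admissible. So if $\omega_1^g=\omega_1^{CK}$, then $L_{\omega_1^{CK}}[g]$ is admissible, with ordinals exactly those below $\omega_1^{CK}$.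
* **(F4)** (Gandy) Every nonempty lightface $\Sigma^1_1$ class of reals has a member $g$ with $\omega_1^g=\omega_1^{CK}$.
* **(F5)** (Kleene) If $R(D,g)$ is $\Pi^1_1$, so is $\exists D\in\mathrm{HYP}\;R(D,g)$. Dually, if $R$ is $\Sigma^1_1$, so is $\forall D\in\mathrm{HYP}\;R(D,g)$.

The map sending $\eta<\omega_1^{CK}$ to the $\eta$-th element of $\mathbb L$ is $\Sigma_1$ over $L_{\omega_1^{CK}}$ by $\Sigma$-recursion: take the $\mathbb L$-least element above all previous values. We use $\mathbb L$ rather than $\omega_1^{CK}$ as the set of tags because $\mathbb L$ is computable, so that the forcing will be a computable set.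

## 5. Conditions and fresh extension

Let $\ell<\infty$ for all $\ell\in\mathbb L$.

**Definition 3.** A *condition* $p\in\mathbb P$ is a quadruple $(T^p,h^p,f^p,b^p)$ where $T^p\subset\omega^{<\omega}$ is a finite tree containing $\emptyset$, and

1. $h^p:T^p\to\mathbb L\cup\{\infty\}$ is such that $\sigma\subsetneq\tau$ in $T^p$ implies $h^p(\sigma)=\infty$ or $h^p(\tau)<h^p(\sigma)$, and $h^p(\emptyset)=\infty$;
2. $f^p$ is a finite partial function $\omega\to T^p$, $b^p\in T^p$, and $h^p=\infty$ at $b^p$ and at all values of $f^p$.

By 1, every initial segment of a node tagged $\infty$ is tagged $\infty$. Write $\mathrm{dom}\,p=\mathrm{dom}f^p$. Put $p(i)=f^p(i)$ for $i\in\mathrm{dom}\,p$ and $p(i)=b^p$ for $i\in(\omega\cup\{*\})\setminus\mathrm{dom}\,p$.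

So $p(i)$ is the part of $\alpha_i$ decided so far, $b^p=p(*)$ is the part of $\beta$ decided so far, and an index $i$ not yet named travels with $\beta$.

**Definition 4.** For nodes $\sigma\subseteq\tau$, $\tau$ *freshly extends* $\sigma$ over $T'$ if every $\rho\in T'$ with $\rho\subseteq\tau$ satisfies $\rho\subseteq\sigma$. Let $q\le p$ iff $T^p\subseteq T^q$, $h^p=h^q{\restriction}T^p$, $\mathrm{dom}\,p\subseteq\mathrm{dom}\,q$, and for all $i\in\omega\cup\{*\}$, $q(i)\supseteq p(i)$ and $q(i)$ freshly extends $p(i)$ over $T^p$.

Note that $\sigma$ freshly extends itself over any $T'$. The relation $\le$ is transitive: let $r\le q\le p$, $\rho\in T^p$ and $\rho\subseteq r(i)$. Then $\rho\subseteq q(i)$ since $\rho\in T^q$, hence $\rho\subseteq p(i)$. The set $\mathbb P$ and the relation $\le$ are computable, so both are elements of $L_{\omega_1^{CK}}$.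

Here is an example. Let $T^p=\{\emptyset,(0),(0,1),(2)\}$ with tags $\infty,\infty,5,3$, let $f^p=\{(7,(0))\}$ and $b^p=\emptyset$. Then $p(7)=(0)$ and $p(8)=p(*)=\emptyset$. An extension may not set $q(8)=(0)$, although $(0)$ has tag $\infty$: the old node $\rho=(0)$ is not an initial segment of $p(8)=\emptyset$. It may set $q(8)=(4)$ with a new node $(4)$ tagged $\infty$. In short, paths move only through new nodes.

We shall use three moves. In each, $m$ is larger than every number occurring in a node of $T^p$, and the result is a condition below $p$.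

* **(M1)** Add an index $i\notin\mathrm{dom}\,p$ to the domain with value $b^p$. No value $p(j)$ changes.
* **(M2)** Replace $p(i)$ for one $i\in\mathrm{dom}\,p$, or $b^p$, by $p(i)^\frown m$, resp. $b^p{}^\frown m$, and give this new node tag $\infty$. Its initial segments in $T^p$ are those of the old node, so the extension is fresh. (When $b^p$ moves, all unnamed indices move with it.)
* **(M3)** If $h^p(\sigma)>\xi\in\mathbb L$, add $\sigma^\frown m$ with tag $\xi$. Proper initial segments of $\sigma$ have tag $\infty$ or larger than $h^p(\sigma)$, so tags still decrease. Nothing else changes.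

## 6. Tags above $\omega\gamma$ cannot be seen: the extension lemma

For a standard $\Theta$ and tags $x,y$ write $x\equiv_\Theta y$ if $x=y$ or both $x,y\ge\Theta$. This is an equivalence relation, and it gets coarser as $\Theta$ decreases.

**Definition 5.** For finite $F\subset\omega$ and $\gamma<\omega_1^{CK}$ let $p\sim_{\gamma,F}p'$ iff $F\subseteq\mathrm{dom}\,p\cap\mathrm{dom}\,p'$, $T^p=T^{p'}$, $p(i)=p'(i)$ for $i\in F$, and $h^p(\sigma)\equiv_{\omega\gamma}h^{p'}(\sigma)$ for each $\sigma\in T^p$.

There is no demand on $b$, nor on names outside $F$. If $\gamma'\le\gamma$, then $\sim_{\gamma,F}$ implies $\sim_{\gamma',F}$. The next lemma says that one unit of $\gamma$ pays for one extension, which will correspond to one negation in a formula.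

**Lemma 2 (Extension).** If $p\sim_{\gamma+1,F}p'$ and $q\le p$, there is $q'\le p'$ with $q'\sim_{\gamma,F}q$.

A small case first. Let $\gamma=0$, $F=\emptyset$, $T^p=\{\emptyset,(0)\}$, $h^p((0))=\infty$ but $h^{p'}((0))=\omega$. Suppose $q$ adds $(0,0)$ and $(0,0,0)$ with tag $\infty$ and $(0,0,0,0)$ with tag $7$. The tag $7$ must be matched if it is to remain visible later; the tags $\infty$ cannot be matched below a node tagged $\omega$. But there is room in the interval from $8$ to $\omega$: use $10,9,7$. The interval $[\omega\gamma,\omega(\gamma+1))$ always provides such room.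

The case also shows what freshness is for. If a name $i\in F$ with $p(i)=p'(i)=\emptyset$ could move in $q$ to the old node $(0)$, then $q'$ would have to put $i$ on a node with tag $\omega\neq\infty$, and the lemma would fail.

**Step 1: definition of $q'$.** Let $T^{q'}=T^q$, $\mathrm{dom}\,q'=\mathrm{dom}\,p'$, $q'(i)=q(i)$ for $i\in F$, and $q'(j)=p'(j)$ for $j\in(\omega\cup\{*\})\setminus F$. Let $K\in\omega$ exceed all $c<\omega$ with $\omega\gamma+c\in\mathrm{ran}\,h^q$, and let $k(\sigma)=\max\{|\tau|-|\sigma|:\sigma\subseteq\tau\in T^q\}$. Let $h^{q'}=h^{p'}$ on $T^p=T^{p'}$. For new $\sigma$, that is $\sigma\in T^q\setminus T^p$: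

* (i) $h^{q'}(\sigma)=\infty$ if $\sigma\subseteq q(i)$ for some $i\in F$ (then $h^q(\sigma)=\infty$ too);
* (ii) $h^{q'}(\sigma)=h^q(\sigma)$ if $h^q(\sigma)<\omega(\gamma+1)$;
* (iii) $h^{q'}(\sigma)=\omega\gamma+K+k(\sigma)$ otherwise.

In case (iii), $h^q(\sigma)\ge\omega(\gamma+1)$ and $h^{q'}(\sigma)<\omega(\gamma+1)$.

**Step 2: tags decrease.** Let $\sigma\subsetneq\tau$ be in $T^q$. If $\tau\in T^p$, then $\sigma\in T^p$ and the requirement is the one for $p'$.

Let $\sigma\in T^p$ and $\tau$ new. If $\tau$ is of type (i) via $i$, then $\sigma\subseteq q(i)$, so $\sigma\subseteq p(i)=p'(i)$ by freshness, and $h^{q'}(\sigma)=h^{p'}(\sigma)=\infty$. If $\tau$ is of type (ii), then either $h^{p'}(\sigma)=h^p(\sigma)=h^q(\sigma)$, which is $\infty$ or $>h^q(\tau)$; or $h^{p'}(\sigma)\ge\omega(\gamma+1)>h^q(\tau)$. If $\tau$ is of type (iii), then $h^q(\tau)\ge\omega(\gamma+1)$, so $h^p(\sigma)=h^q(\sigma)\ge\omega(\gamma+1)$, hence $h^{p'}(\sigma)\ge\omega(\gamma+1)>h^{q'}(\tau)$.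

Let both be new. If $\tau$ is of type (i), so is $\sigma$; and if $\sigma$ is of type (i), its tag is $\infty$ and there is nothing to show. If $\sigma$ is of type (ii), then $h^q(\tau)<h^q(\sigma)<\omega(\gamma+1)$, so $\tau$ is of type (ii) and the tags decrease. If $\sigma$ is of type (iii), then $\tau$ is not of type (i), since then $\sigma$ would be. If $\tau$ is of type (ii), its tag is below $\omega\gamma+K$ by choice of $K$. If $\tau$ is of type (iii), then $k(\tau)<k(\sigma)$. In both cases $h^{q'}(\tau)<h^{q'}(\sigma)$.

**Step 3: $q'$ is a condition and $q'\le p'$.** For $i\in F$, the node $q(i)$ is either in $T^p$, hence equal to $p(i)=p'(i)$ by freshness, with tag $\infty$ in $p'$; or new of type (i), with tag $\infty$. The other named nodes and $b^{q'}$ are those of $p'$ and have tag $\infty$ in $p'$. Also $h^{q'}(\emptyset)=h^{p'}(\emptyset)=\infty$. So $q'$ is a condition. For $i\in F$, $q'(i)=q(i)$ freshly extends $p(i)=p'(i)$ over $T^p=T^{p'}$; all other values are unchanged. So $q'\le p'$.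

**Step 4: $q'\sim_{\gamma,F}q$.** The trees and the values on $F$ agree. On $T^p$ the tags of $q,q'$ are those of $p,p'$. On new nodes they agree in cases (i), (ii), and both are $\ge\omega\gamma$ in case (iii). $\square$

## 7. The infinitary language, forcing, and transfer

**Definition 6.** *Formulas* are the elements of $L_{\omega_1^{CK}}$ built from atoms $\sigma\in T$ and $\sigma\subset\alpha_i$ ($\sigma\in\omega^{<\omega}$, $i\in\omega$) by $\neg$ and $\bigvee\Phi$ ($\Phi$ a set of formulas). Other connectives are abbreviations, with $\bigwedge\Phi=\neg\bigvee\{\neg\varphi:\varphi\in\Phi\}$. $\mathrm{supp}(\varphi)$ is the set of $i$ occurring in $\varphi$. Ranks: atoms have rank $0$, $\mathrm{rk}(\neg\varphi)=\mathrm{rk}\,\varphi+1$, $\mathrm{rk}\bigvee\Phi=\sup_{\varphi\in\Phi}\mathrm{rk}\,\varphi$.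

There is no atom about $\beta$. By $\Sigma$-recursion, "formula" is $\Delta_1$ over $L_{\omega_1^{CK}}$, $\mathrm{rk}$ and $\mathrm{supp}$ are $\Sigma_1$ functions, and ranks are $<\omega_1^{CK}$.

**Definition 7.** $p\Vdash\sigma\in T$ iff $\sigma\in T^p$; $p\Vdash\sigma\subset\alpha_i$ iff $i\in\mathrm{dom}\,p$ and $\sigma\subseteq p(i)$; $p\Vdash\bigvee\Phi$ iff $p\Vdash\varphi$ for some $\varphi\in\Phi$; $p\Vdash\neg\varphi$ iff no $q\le p$ forces $\varphi$.

By induction on $\varphi$, forcing is monotone: $q\le p\Vdash\varphi$ implies $q\Vdash\varphi$. No $p$ forces both $\varphi$ and $\neg\varphi$. If $p$ forces each of $\varphi_0,\dots,\varphi_k$, then $p\Vdash\bigwedge_l\varphi_l$, because every $q\le p$ forces $\varphi_l$ and so does not force $\neg\varphi_l$. By $\Sigma$-recursion, $\varphi\mapsto\{p:p\Vdash\varphi\}$ is a $\Sigma_1$ function on $L_{\omega_1^{CK}}$ with values in $L_{\omega_1^{CK}}$.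

A finite permutation $\pi$ of $\omega$ acts on conditions by $f^{\pi p}(\pi i)=f^p(i)$, with $T,h,b$ unchanged. Then $(\pi p)(\pi i)=p(i)$ for all $i\in\omega\cup\{*\}$, where $\pi*=*$. This is an automorphism of $(\mathbb P,\le)$. On formulas $\pi$ replaces each $\alpha_i$ by $\alpha_{\pi i}$, and by induction
$$p\Vdash\varphi\iff\pi p\Vdash\pi\varphi.\tag{1}$$

**Lemma 3.** If $\mathrm{supp}\,\varphi\subseteq F$, $\mathrm{rk}\,\varphi\le\gamma$ and $p\sim_{\gamma,F}p'$, then $p\Vdash\varphi\iff p'\Vdash\varphi$.

*Proof.* Induction on $\varphi$. For atoms the claim holds because $T^p=T^{p'}$ and $p,p'$ have equal values on $F$, which is contained in both domains. For $\bigvee$ it is immediate, since the members have rank $\le\gamma$. Let $p\Vdash\neg\varphi$, $\mathrm{rk}\,\varphi+1\le\gamma$, and suppose $q'\le p'$ forces $\varphi$. We have $p'\sim_{\mathrm{rk}\varphi+1,F}p$, so Lemma 2 gives $q\le p$ with $q\sim_{\mathrm{rk}\varphi,F}q'$. By induction $q\Vdash\varphi$, a contradiction. The other direction is symmetric. $\square$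

Lemma 3 compares conditions with the same tree. All later arguments use the following stronger form, in which the tree may also grow. Its point is that $u$ need not be below $r$.

**Lemma 4 (Transfer).** Let $\gamma<\omega_1^{CK}$, $\Theta=\omega(\gamma+1)$, $r,u\in\mathbb P$, $H\subseteq\mathrm{dom}\,r\cap\mathrm{dom}\,u$ finite, $T^r\subseteq T^u$. Assume $h^r(\sigma)\equiv_\Theta h^u(\sigma)$ for each $\sigma\in T^r$, and assume that for each $j\in H$, $u(j)\supseteq r(j)$ freshly over $T^r$. If $\mathrm{supp}\,\varphi\subseteq H$, $\mathrm{rk}\,\varphi\le\gamma$ and $r\Vdash\varphi$, then $u\Vdash\varphi$.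

*Proof.* Let $r_0,u_0$ be obtained from $r,u$ by changing all tags $\ge\Theta$ to $\infty$, restricting the names to $H$, and setting $b=\emptyset$. Tags still decrease: a node with a tag $\ge\Theta$ now has tag $\infty$, and above a node with tag $<\Theta$ all tags are $<\Theta$ and unchanged. So $r_0,u_0$ are conditions. Clearly $r_0\sim_{\gamma+1,H}r$ and $u_0\sim_{\gamma+1,H}u$. Moreover $u_0\le r_0$: on $T^r$ the tags of $r_0$ and $u_0$ are equal since tags $\equiv_\Theta$ to each other became equal; on $H$ the values extend freshly; and all other values are $\emptyset$ in both. Apply Lemma 2 with $p=r_0$, $p'=r$, $q=u_0$: there is $r'\le r$ with $r'\sim_{\gamma,H}u_0$. Then $r'\Vdash\varphi$, so $u_0\Vdash\varphi$ by Lemma 3, and $u\Vdash\varphi$ again by Lemma 3. $\square$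

## 8. Generic trees, their paths and their ranks

**Definition 8.** A sequence $g=(g(0)\ge g(1)\ge\cdots)$ in $\mathbb P$ is *generic* if it meets every dense $D\subseteq\mathbb P$ with $D\in L_{\omega_1^{CK}}$. Put $T=\bigcup_lT^{g(l)}$, $h=\bigcup_lh^{g(l)}$, $\alpha_i=\bigcup\{f^{g(l)}(i):i\in\mathrm{dom}\,g(l)\}$, $\beta=\bigcup_lb^{g(l)}$.

Only countably many such $D$ exist, so there is a generic through every condition.

**Lemma 5.** Let $g$ be generic. (a) Every $i$ is in some $\mathrm{dom}\,g(l)$, and all $\alpha_i$ and $\beta$ are infinite paths of $T$, pairwise distinct. (b) For every $n$, all but finitely many $\alpha_j$ extend $\beta{\restriction}n$.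

*Proof.* (a) By (M1) the conditions with $i$ in the domain are dense, and by (M2) those with $|p(i)|\ge n$, $i\in\mathrm{dom}\,p$, and those with $|b^p|\ge n$ are dense. For distinctness let $i\ne j$ be in $\mathrm{dom}\,p\cup\{*\}$ and use (M2) twice to extend $p(i)$ and $p(j)$ by different entries $m\ne m'$, both larger than all numbers in $T^p$. The results are incompatible nodes. They are not equal as $m\ne m'$; and $p(i)^\frown m\subsetneq p(j)^\frown m'$ would give $p(i)^\frown m\subseteq p(j)\in T^p$, contradicting the choice of $m$; likewise with the roles exchanged. So the conditions at which $i$ and $j$ are separated are dense too. All these sets are computable.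

(b) Choose $l$ with $|b^{g(l)}|\ge n$. If $j\notin\mathrm{dom}\,g(l)$, then $g(l)(j)=b^{g(l)}$, so $\alpha_j\supseteq b^{g(l)}\supseteq\beta{\restriction}n$ by definition of $\le$. $\square$

**Lemma 6 (Truth).** For $g$ generic, $\varphi$ is true of $(T,(\alpha_i)_i)$ iff some $g(l)\Vdash\varphi$.

*Proof.* Induction on $\varphi$. For atoms this is the definition of $T$ and $\alpha_i$ (with Lemma 5(a)); for $\bigvee$ it is clear. For $\neg\varphi$: the set of $p$ forcing $\varphi$ or $\neg\varphi$ is dense, because a $p$ with no extension forcing $\varphi$ forces $\neg\varphi$; and it is in $L_{\omega_1^{CK}}$. So some $g(l)$ decides $\varphi$. If $\neg\varphi$ is true, no $g(l)$ forces $\varphi$ by induction, so some $g(l)\Vdash\neg\varphi$. Conversely let $g(l)\Vdash\neg\varphi$. If $\varphi$ were true, some $g(l')\Vdash\varphi$, and $g(\max(l,l'))$ would force both, which is impossible. $\square$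

The next lemma says that standard tags can be read off from $T$ by formulas without any $\alpha_i$. For $\eta<\omega_1^{CK}$ define by recursion
$$Rk_{\sigma,\eta}:=(\sigma\in T)\wedge\bigwedge_{\xi<\eta}\bigvee_mRk_{\sigma^\frown m,\xi}.$$
For instance $Rk_{\sigma,1}$ says that $\sigma$ is in $T$ and has a child in $T$.

**Lemma 7.** For $g$ generic, $\sigma\in T$ and $\eta<\omega_1^{CK}$: $Rk_{\sigma,\eta}$ is true iff $h(\sigma)\ge\eta$.

*Proof.* Induction on $\eta$, for all $\sigma$. Let $h(\sigma)\ge\eta$ and $\xi<\eta$. Consider the set of $p$ such that either no $q\le p$ has $\sigma\in T^q$, or $\sigma\in T^p$ and ($h^p(\sigma)\le\xi$ or $\sigma$ has a child with tag $\xi$ in $T^p$). It is arithmetic, hence in $L_{\omega_1^{CK}}$, and it is dense by (M3): if some $q\le p$ has $\sigma\in T^q$ and $h^q(\sigma)>\xi$, add a child with tag $\xi$. Some $g(l)$ is in this set. The first alternative is excluded since $\sigma\in T$ and $g$ is descending, and $h(\sigma)>\xi$. So $\sigma$ has a child $\tau\in T$ with $h(\tau)=\xi$, and $Rk_{\tau,\xi}$ is true by induction. As $\xi<\eta$ was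 arbitrary, $Rk_{\sigma,\eta}$ is true.

Conversely let $Rk_{\sigma,\eta}$ be true. For each $\xi<\eta$ some child $\tau\in T$ has $h(\tau)\ge\xi$ by induction, so $h(\sigma)=\infty$ or $h(\sigma)>h(\tau)\ge\xi$. Thus $h(\sigma)>\xi$ for all $\xi<\eta$. If $h(\sigma)<\eta$, then $h(\sigma)$ is standard and $\xi=h(\sigma)$ gives a contradiction. So $h(\sigma)\ge\eta$. $\square$

**Choice of $g$.** We want a generic that does not destroy the admissibility of $L_{\omega_1^{CK}}$. By (F2), "$g$ is generic" says that $g$ is descending and
$$\forall D\in\mathrm{HYP}\,(D\text{ dense}\to\exists l\;g(l)\in D).$$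
The part in parentheses is arithmetic, so this is $\Sigma^1_1$ by (F5). The class of generics is nonempty, so by (F4) we may fix a generic $g$ with $\omega_1^g=\omega_1^{CK}$. By (F3), $L_{\omega_1^{CK}}[g]$ is admissible. From now on "true" refers to this $g$ unless another generic is mentioned. By $\Sigma$-recursion, truth of formulas is $\Delta_1$ over $L_{\omega_1^{CK}}[g]$ with parameter $g$.

## 9. The model of finitely supported names

**Definition 9.** A *name* is a sequence $\nu=\langle\nu_k\rangle_{k\in\omega}\in L_{\omega_1^{CK}}$ of formulas such that $\mathrm{supp}\,\nu:=\bigcup_k\mathrm{supp}\,\nu_k$ is finite. Let $\mathrm{val}(\nu)=\{k:\nu_k\text{ true}\}$ and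
$$M=\{\mathrm{val}(\nu):\nu\text{ a name}\}.$$

For example, $T$ (coded as a set of numbers) is $\mathrm{val}\langle\sigma_k\in T\rangle_k$, with empty support, where $\sigma_k$ is the $k$-th node. The graph $\mathrm{gr}(\alpha_i)$ has a name with support $\{i\}$: at the code of $(a,c)$ put the disjunction of $\sigma\subset\alpha_i$ over all $\sigma$ of length $a+1$ with $\sigma(a)=c$. The evident sequence of formulas for the whole $\langle\alpha_i\rangle_i$ has infinite support and is not a name. "Name" is $\Delta_1$ over $L_{\omega_1^{CK}}$.

For an arithmetic formula $B(\vec n,\vec X)$ and names $\vec\nu$, replace "$t\in X_l$" by $\nu^l_t$, true (false) numerical atoms by $\bigwedge\emptyset$ ($\bigvee\emptyset$), and number quantifiers by $\bigvee,\bigwedge$ over $\omega$. This gives a formula $B[\vec n,\vec\nu]$ which is true iff $B(\vec n,\mathrm{val}(\vec\nu))$ holds, with support $\subseteq\bigcup_l\mathrm{supp}\,\nu^l$, and with rank at most a finite amount, depending on $B$ only, above $\max_l\sup_k\mathrm{rk}\,\nu^l_k$. The map $(\vec n,\vec\nu)\mapsto B[\vec n,\vec\nu]$ is $\Sigma_1$,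 and it commutes with finite permutations of indices: $\pi(B[\vec n,\vec\nu])=B[\vec n,\pi\vec\nu]$. Hence $\langle B[k,\vec n,\vec\nu]\rangle_k$ is a name. So $M$ is closed under join and arithmetic definability, and $M$ is an $\omega$-model of $\mathsf{ACA}_0$.

Let $Eq(\nu,\mu)$ be $\bigwedge_k(\nu_k\leftrightarrow\mu_k)$, which expresses $\mathrm{val}\,\nu=\mathrm{val}\,\mu$. Let $\nu[i/j]$ result from $\nu$ by replacing $\alpha_i$ by $\alpha_j$. If $j\notin\mathrm{supp}\,\nu$, then $\nu[i/j]=(i\,j)\nu$.

## 10. The limit path is missing, and $\mathsf{ABW}$ fails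

**Lemma 8.** If $x\in[T]$ and $\mathrm{gr}(x)\in M$, then $x=\alpha_i$ for some $i$. Hence $\mathrm{gr}(\beta)\notin M$.

**Step 1: isolate a node that the name cannot see.** Let $\mathrm{gr}(x)=\mathrm{val}(\nu)$, $F=\mathrm{supp}\,\nu$, and suppose $x\ne\alpha_i$ for all $i\in F$. Since $F$ is finite, there is $l\ge1$ such that $\xi=x{\restriction}l$ is an initial segment of no $\alpha_i$, $i\in F$. Let $\psi$ be the formula saying "$\mathrm{val}(\nu)$ is the graph of a path of $T$ extending $\xi$". It has support $\subseteq F$ and some rank $\gamma<\omega_1^{CK}$, and it is true. So there is $q=g(l')\Vdash\psi$ with $F\subseteq\mathrm{dom}\,q$ and $\xi\in T^q$. For $i\in F$, $q(i)\subseteq\alpha_i$, so $q(i)\not\supseteq\xi$.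

**Step 2: make the tree well-founded above $\xi$ without changing what $\psi$ sees.** Let $\Theta=\omega(\gamma+1)$. Define $q'$ with $T^{q'}=T^q$, names $q{\restriction}F$, $b^{q'}=\emptyset$. Tags $<\Theta$ are unchanged. A tag $\ge\Theta$ at $\sigma$ becomes $\infty$ if $\sigma\not\supseteq\xi$, and $\Theta+\max\{|\tau|-|\sigma|:\sigma\subseteq\tau\in T^q\}$ if $\sigma\supseteq\xi$.

Tags decrease: let $\sigma\subsetneq\tau$. If $h^q(\sigma)<\Theta$, both tags are unchanged. If $h^q(\sigma)\ge\Theta$ and $\sigma\not\supseteq\xi$, the new tag of $\sigma$ is $\infty$. If $h^q(\sigma)\ge\Theta$ and $\sigma\supseteq\xi$, then $\tau\supseteq\xi$, and the new tag of $\tau$ is either $<\Theta$ or of the form $\Theta+k$ with $k$ smaller than for $\sigma$. The nodes $\emptyset$ and $q(i)$, $i\in F$, do not extend $\xi$ and had tag $\infty$, so they keep it. Hence $q'$ is a condition. Lemma 4 with $r=q$, $u=q'$, $H=F$ applies (same tree, tags $\equiv_\Theta$, equal values on $F$), so $q'\Vdash\psi$.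

**Step 3: contradiction.** Take a generic through $q'$. There $\psi$ is true by Lemma 6, so its tree has a path through $\xi$. But $\xi$ has a standard tag in $q'$. From $\xi$ on, the tags along this path strictly decrease and are standard: an infinite descending sequence of ordinals, a contradiction. So $x=\alpha_i$ for some $i\in F$. Finally, $\beta\in[T]$ and $\beta\ne\alpha_i$ for all $i$ by Lemma 5(a), so $\mathrm{gr}(\beta)\notin M$. $\square$

**Proposition 9.** In $M$, $\mathsf{ABW}$ fails for the $\Pi^0_2$ predicate $A(X)$: "$X$ is the graph of a path of $T$", with parameter $T\in M$.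

*Proof.* By Lemma 8, the solutions in $M$ are exactly the sets $\mathrm{gr}(\alpha_i)$, $i\in\omega$. They are infinitely many, so no finite sequence in $M$ contains all solutions. Suppose $Z\in M$ is an accumulation point in the sense of $M$. Then every neighborhood of $Z$ contains infinitely many solutions; otherwise a smaller neighborhood of $Z$ would exclude all solutions other than $Z$ and contain at most one. By Lemma 5(b), $\mathrm{gr}(\alpha_i)\to\mathrm{gr}(\beta)$. If $Z\ne\mathrm{gr}(\beta)$, disjoint neighborhoods of the two would give a contradiction, since all but finitely many $\mathrm{gr}(\alpha_i)$ lie in that of $\mathrm{gr}(\beta)$. So $Z=\mathrm{gr}(\beta)\notin M$, a contradiction. $\square$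

## 11. Swapping indices, and where the swap is blocked

It remains to prove finite choice in $M$. Let $A(n,X)$ be arithmetic with parameter $Z=\mathrm{val}(\zeta)\in M$ (one parameter suffices by joins), and put $F_0=\mathrm{supp}\,\zeta$. Suppose that in $M$ each $A(n,\cdot)$ has at least one and only finitely many solutions. Write $\theta_n(\nu)$ for $A[n,\nu,\zeta]$.

For each $n$ some name $\nu$ solves $A(n,\cdot)$, but its support may depend on $n$. A sequence of solutions needs one finite support for all $n$. So we want to remove indices from names of solutions. The symmetry of the forcing suggests how: if $\nu$ solves $A(n,\cdot)$ and uses $\alpha_i$ with $i\notin F_0$, then the variants $\nu[i/j]$ for new $j$ should be solutions too. There are only finitely many solutions, so two variants have the same value; the value does not really depend on $i$, and one should be able to define it without $\alpha_i$.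

The first step of this is already blocked. If $q\Vdash\theta_n(\nu)$, then (1) gives $(i\,j)q\Vdash\theta_n(\nu[i/j])$. But suppose $q(i)$ and $b^q$ are incompatible, which we cannot avoid once $\alpha_i$ has left $\beta$, and $j\notin\mathrm{dom}\,q$. A common extension $q'$ of $q$ and $(i\,j)q$ would satisfy $q'(j)\supseteq q(j)=b^q$ and $q'(j)\supseteq((i\,j)q)(j)=q(i)$. So there is none, and $q$ tells us nothing about $\nu[i/j]$. New indices are born at $b$, and $\alpha_i$ lives elsewhere.

The way around this is to go back to a condition $p\ge q$ that already forces the finiteness hypothesis but does not yet name $i$. Seen from $p$, the index $i$ and $\beta$ start at the same node $b^p$. So we may change an extension of $q$ by moving $b$ to the place of $i$. The result is no longer below $q$, but it is still below $p$, so finiteness can still be used; and now new indices are born exactly where $i$ lives. What $q$ forced about $\nu$ is carried over by the Transfer Lemma.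

Once two variants coincide, one must still define $\mathrm{val}(\nu)$ without $\alpha_i$. One would like to say "$k\in\mathrm{val}(\nu)$ iff some $r$ in the generic forces $\nu_k$", but membership of $r$ in $g$ is not available in $M$. The next section isolates the part of "$r\in g$" that can be expressed with support $F'$.

## 12. Formulas that approximate "$r$ is in the generic"

**Definition 10.** For finite $F'$, $\gamma<\omega_1^{CK}$, $\Theta=\omega(\gamma+1)$ and a condition $r$ with $F'\subseteq\mathrm{dom}\,r$, let $K_r^{F',\gamma}$ be the conjunction of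

1. $\sigma\in T$ for $\sigma\in T^r$; $\;r(c)\subset\alpha_c$ for $c\in F'$; $\;\neg(\rho\subset\alpha_c)$ for $c\in F'$, $\rho\in T^r$, $\rho\not\subseteq r(c)$;
2. for $\sigma\in T^r$: $Rk_{\sigma,\eta}\wedge\neg Rk_{\sigma,\eta+1}$ if $h^r(\sigma)=\eta<\Theta$; $\;Rk_{\sigma,\Theta}$ if $h^r(\sigma)\ge\Theta$.

Its support is $\subseteq F'$, and $(r,F',\gamma)\mapsto K_r^{F',\gamma}$ is $\Sigma_1$. It says nothing about $b^r$ or about names outside $F'$.

**Lemma 10.** (K1) $K^{F',\gamma}_{g(l)}$ is true whenever $F'\subseteq\mathrm{dom}\,g(l)$.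

(K2) If $K_r^{F',\gamma}$ is true, then for all large $l$, $s=g(l)$ satisfies: $F'\subseteq\mathrm{dom}\,s$; $T^r\subseteq T^s$; for $c\in F'$, $s(c)\supseteq r(c)$ freshly over $T^r$; and $h^r(\sigma)\equiv_\Theta h^s(\sigma)$ for $\sigma\in T^r$.

*Proof.* (K1) Let $r=g(l)$. The first two groups of conjuncts are clear. If $\rho\in T^r$ and $\rho\subset\alpha_c$, then $\rho\subseteq g(l')(c)$ for some $l'\ge l$, and freshness in $g(l')\le r$ gives $\rho\subseteq r(c)$. So the third group is true. The rank clauses hold by Lemma 7, as $h{\restriction}T^r=h^r$.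

(K2) For large $l$, $F'\subseteq\mathrm{dom}\,s$, $T^r\subseteq T^s$ (as $T^r$ is finite and contained in $T$), and $s(c)\supseteq r(c)$ because $r(c)\subset\alpha_c$. If $\rho\in T^r$ and $\rho\subseteq s(c)$, then $\rho\subset\alpha_c$, so $\rho\subseteq r(c)$ by the third group; this is freshness. If $h^r(\sigma)=\eta<\Theta$, then by Lemma 7 $h(\sigma)\ge\eta$ and not $h(\sigma)\ge\eta+1$, so $h^s(\sigma)=h(\sigma)=\eta$. If $h^r(\sigma)\ge\Theta$, then $h^s(\sigma)=h(\sigma)\ge\Theta$. $\square$

## 13. A closed level $L_\delta$ and a condition forcing finiteness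

To state finiteness by a single formula, we must restrict to set-many names. The set must contain solutions for all $n$ and be closed under everything we are going to do.

**Step 1: the operation that will remove an index.** For a name $\nu$ let $\gamma(\nu)=\max(\sup_k\mathrm{rk}\,\nu_k,\sup_k\mathrm{rk}\,\zeta_k)+\omega$. For a name $\nu$, a finite $F'\subset\omega$, $i\notin F'$ with $\mathrm{supp}\,\nu\subseteq F:=F'\cup\{i\}$, and a condition $t$ with $F\subseteq\mathrm{dom}\,t$, define
$$\Phi(\nu,F',i,t)=\nu^*,\qquad\nu^*_k=\bigvee\{K_r^{F',\gamma(\nu)}:r\le t,\ r\Vdash\nu_k\}.\tag{2}$$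
$\Phi$ is a $\Sigma_1$ function on $L_{\omega_1^{CK}}$ with $\Delta_1$ domain, hence with $\Delta_1$ graph. Its values are names with support $\subseteq F'$.

**Step 2: bound the names of solutions.** For every $n$ there are $\eta<\omega_1^{CK}$ and a name $\nu\in L_\eta$ with $\theta_n(\nu)$ true. Truth is $\Delta_1$ over the admissible set $L_{\omega_1^{CK}}[g]$, whose ordinals are those below $\omega_1^{CK}$. So $\Sigma_1$-collection there gives one $\eta_0<\omega_1^{CK}$ that works for all $n$. This is where $\omega_1^g=\omega_1^{CK}$ is used.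

**Step 3: close off.** Work in $L_{\omega_1^{CK}}$. Put $\delta_0=\eta_0$. Let $\delta_{k+1}$ be the least $\delta'>\delta_k$ such that $L_{\delta'}$ contains all values of $\Phi$ at arguments whose name is in $L_{\delta_k}$, and all $\pi\nu$, $\nu[i/j]$ for names $\nu\in L_{\delta_k}$, finite permutations $\pi$, and $i,j\in\omega$. The arguments form a set by $\Delta_1$-separation, so $\delta_{k+1}$ exists by $\Sigma_1$-replacement. The map $k\mapsto\delta_k$ is $\Sigma_1$, because the condition on $\delta'$ is $\Delta_1$; hence $\delta=\sup_k\delta_k<\omega_1^{CK}$. The names in $L_\delta$ are closed under $\Phi$ and under finite permutations and substitutions of indices. By $\Delta_1$-separation they form a set in $L_{\omega_1^{CK}}$, and by (F2) we may let $\langle\nu^e\rangle_{e\in\omega}\in L_{\omega_1^{CK}}$ enumerate them.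

**Step 4: force finiteness.** For $n,m\in\omega$ let
$$\chi_{n,m}=\neg\bigvee_{\vec e\in\omega^{m+1}}\Big(\bigwedge_{l\le m}\theta_n(\nu^{e_l})\wedge\bigwedge_{l<l'\le m}\neg Eq(\nu^{e_l},\nu^{e_{l'}})\Big),\qquad\chi=\neg\bigvee_n\neg\bigvee_m\chi_{n,m}.$$
So $\chi_{n,m}$ says that among the values of the $\nu^e$ there are no $m+1$ distinct solutions of $A(n,\cdot)$, and $\chi$ says that for each $n$ some such $m$ exists. These are formulas, possibly of infinite support. The finite sequences in Definition 2, evaluated in the $\omega$-model $M$, have true finite length, so $\chi$ is true by hypothesis. By Lemma 6 fix $p=g(l_0)\Vdash\chi$ with $F_0\subseteq\mathrm{dom}\,p$, and put $F_1=\mathrm{dom}\,p$.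

## 14. Removing one index from the name of a solution

**Lemma 11 (Elimination).** Let $F'\supseteq F_1$ be finite, $i\notin F'$, $F=F'\cup\{i\}$, and let $\nu\in L_\delta$ be a name with $\mathrm{supp}\,\nu\subseteq F$ and $\theta_n(\nu)$ true. Then $\mathrm{val}(\nu)=\mathrm{val}(\nu^*)$ for some name $\nu^*\in L_\delta$ with $\mathrm{supp}\,\nu^*\subseteq F'$.

Let $\gamma=\gamma(\nu)$ and $\Theta=\omega(\gamma+1)$. All of $\nu_k$, $\neg\nu_k$, $\theta_n(\nu)$, $Eq(\nu,\nu[i/j])$ have rank $\le\gamma$, and $\mathrm{supp}\,\theta_n(\nu)\subseteq F$ since $F_0\subseteq F_1\subseteq F'$. Fix $q=g(l)\le p$ with $F\subseteq\mathrm{dom}\,q$ and $q\Vdash\theta_n(\nu)$. Let $D$ be the set of $t$ with $F\subseteq\mathrm{dom}\,t$ such that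

$(*)$ there are a condition $w$ and $j'\in\mathrm{dom}\,w\setminus F$ with $F\subseteq\mathrm{dom}\,w$, $T^w=T^t$, $h^w=h^t$, $w(c)=t(c)$ for $c\in F$, and $w\Vdash Eq(\nu,\nu[i/j'])$.

Thus $w$ differs from $t$ only outside $F$, and there a second index $j'$ gives the same value as $i$. We have $D\in L_{\omega_1^{CK}}$. Steps 1–4 show that $D$ is dense below $q$; Steps 5–7 use a $t\in D$ from the generic to show that (2) works. For Steps 1–4 let $q_1\le q$ be given; we seek $t\le q_1$ in $D$.

**Step 1: move $b$ to the place of $i$.** Let $q_2$ be $q_1$ with $b$ replaced by $q_1(i)$. This is a condition since $i\in\mathrm{dom}\,q_1$. We check $q_2\le p$. Trees, tags and domains are as in $q_1\le p$. For $c\in\mathrm{dom}\,q_1$ we have $q_2(c)=q_1(c)$, and $q_1\le p$. For $c\in(\omega\cup\{*\})\setminus\mathrm{dom}\,q_1$ we have $q_2(c)=q_1(i)$, and $p(c)=b^p=p(i)$ because $i\notin\mathrm{dom}\,p=F_1$; and $q_1(i)\supseteq p(i)$ freshly over $T^p$.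

**Step 2: produce many variants of $\nu$ that are solutions.** Since $q_2\Vdash\chi$, no extension of $q_2$ forces $\neg\bigvee_m\chi_{n,m}$; in particular $q_2$ does not, so there are $q_3\le q_2$ and $m$ with $q_3\Vdash\chi_{n,m}$. Let $j_0,\dots,j_m\notin\mathrm{dom}\,q_3$ be distinct, and let $q_4\le q_3$ be $q_3$ together with the new names $q_4(j_l)=b^{q_3}$. As $F\subseteq\mathrm{dom}\,q_3$, no $j_l$ is in $F$. We claim
$$q_4\Vdash\theta_n(\nu[i/j_l])\qquad(l\le m).\tag{3}$$
Let $q_5$ have tree and tags of $q_3$, $\mathrm{dom}\,q_5=\mathrm{dom}\,q_1$, $q_5(i)=b^{q_3}$, $q_5(c)=q_3(c)$ for the other $c\in\mathrm{dom}\,q_1$, and $b^{q_5}=b^{q_1}$. All these nodes have tag $\infty$ in $q_3$; for $b^{q_1}$ note that $h^{q_3}$ extends $h^{q_2}=h^{q_1}$. So $q_5$ is a condition. Further $q_5\le q_1$. Indeed $T^{q_1}=T^{q_2}\subseteq T^{q_3}$. For $i$: since $q_3\le q_2$, $b^{q_3}$ freshly extends $b^{q_2}=q_1(i)$ over $T^{q_2}=T^{q_1}$. For the other $c\in\mathrm{dom}\,q_1$: $q_3(c)$ freshly extends $q_2(c)=q_1(c)$. All remaining indices have value $b^{q_1}$ in both. Hence $q_5\le q$ and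 $q_5\Vdash\theta_n(\nu)$.

The conditions $q_5$ and $(i\,j_l)q_4$ have the same tree and tags, and they agree on $F$: at $c\in F'$ both have value $q_3(c)$, and $((i\,j_l)q_4)(i)=q_4(j_l)=b^{q_3}=q_5(i)$. By Lemma 4 with $H=F$, $(i\,j_l)q_4\Vdash\theta_n(\nu)$. By (1), $q_4\Vdash(i\,j_l)\theta_n(\nu)$. Neither $i$ nor $j_l$ is in $F_0\subseteq F'$, so $\zeta$ is not affected, and $(i\,j_l)\nu=\nu[i/j_l]$ as $j_l\notin\mathrm{supp}\,\nu$. This is (3).

**Step 3: two variants coincide.** Suppose no extension of $q_4$ forces any $Eq(\nu[i/j_l],\nu[i/j_{l'}])$ with $l<l'\le m$. Then $q_4$ forces all the negations. All $\nu[i/j_l]$ are in $L_\delta$, hence listed among the $\nu^e$, so with (3) $q_4$ forces one of the disjuncts in the disjunction negated in $\chi_{n,m}$, and so forces that disjunction. This contradicts $q_4\le q_3\Vdash\chi_{n,m}$. (If $m=0$ there are no pairs and the contradiction is immediate, so in fact $m\ge1$.) So fix $q_6\le q_4$ and $l<l'$ with $q_6\Vdash Eq(\nu[i/j_l],\nu[i/j_{l'}])$.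

**Step 4: return to a condition below $q_1$.** Let $t$ have tree and tags of $q_6$, $\mathrm{dom}\,t=\mathrm{dom}\,q_1$, $t(i)=q_6(j_l)$, $t(c)=q_6(c)$ for the other $c\in\mathrm{dom}\,q_1$, $b^t=b^{q_1}$. As for $q_5$, this is a condition. Moreover $t\le q_1$: for $i$, use $q_6\le q_2$, $q_2(j_l)=b^{q_2}=q_1(i)$ and $T^{q_2}=T^{q_1}$; for the other $c\in\mathrm{dom}\,q_1$ use $q_6\le q_2$ and $q_2(c)=q_1(c)$; all remaining indices have value $b^{q_1}$ in both.

Let $w=(i\,j_l)q_6$ and $j'=j_{l'}$. Then $T^w=T^t$, $h^w=h^t$, $w(i)=q_6(j_l)=t(i)$, and $w(c)=q_6(c)=t(c)$ for $c\in F'$. Also $F\subseteq\mathrm{dom}\,w$ and $j'\in\mathrm{dom}\,w\setminus F$. By (1), $w$ forces the image of $Eq(\nu[i/j_l],\nu[i/j_{l'}])$ under $(i\,j_l)$. The first name becomes $\nu$; the second contains neither $\alpha_i$ nor $\alpha_{j_l}$ and is unchanged. So $w\Vdash Eq(\nu,\nu[i/j'])$, and $t\in D$.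

**Step 5: take $t$ in the generic and define $\nu^*$.** The set $D\cup\{t:t$ has no common extension with $q\}$ is dense: a condition that has a common extension $q_1$ with $q$ has, by Steps 1–4, an extension in $D$. It is in $L_{\omega_1^{CK}}$, so it contains some $g(l)$; and every $g(l)$ is compatible with $q$. So there is $t\in D$ of the form $t=g(l)$. Fix it, with $w,j'$ as in $(*)$. Let $\nu^*=\Phi(\nu,F',i,t)$ as in (2). It is a name in $L_\delta$ with support $\subseteq F'$. If $k\in\mathrm{val}(\nu)$, some $r=g(l)\le t$ forces $\nu_k$, and $K_r^{F',\gamma}$ is true by (K1). So $\nu_k^*$ is true. This gives $\mathrm{val}(\nu)\subseteq\mathrm{val}(\nu^*)$.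

**Step 6: put two positions for $\alpha_i$ into one condition.** For the converse suppose $r\le t$, $r\Vdash\nu_k$, $K_r^{F',\gamma}$ is true, but $\nu_k$ is false. Choose $s=g(l)\le t$ with $s\Vdash\neg\nu_k$ and with the properties in (K2). The conditions $r$ and $s$ may put $\alpha_i$ at incompatible nodes, so they need not contradict each other. But both nodes are available for different indices $a$ and $a'$, and the index $j'$ links them. Choose distinct $a,a'\notin F\cup\{j'\}$ and define $u$: $T^u=T^s$; $h^u(\sigma)=h^s(\sigma)$ if this is $<\Theta$, and $\infty$ otherwise; $\mathrm{dom}\,u=F'\cup\{a,a',j'\}$ with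
$$u(c)=s(c)\ (c\in F'),\quad u(a)=r(i),\quad u(a')=s(i),\quad u(j')=w(j');\qquad b^u=\emptyset.$$
This is a condition. Tags decrease, as in the proof of Lemma 4. We have $r(i)\in T^r\subseteq T^s$ and $h^r(r(i))=\infty$, so $h^s(r(i))\ge\Theta$ by (K2), and $h^u(r(i))=\infty$. Also $w(j')\in T^w=T^t\subseteq T^s$ and $h^s(w(j'))=h^t(w(j'))=h^w(w(j'))=\infty$. The nodes $s(c)$, $s(i)$ have tag $\infty$ in $s$. Finally $\emptyset$ has tag $\infty$.

**Step 7: transfer four times.** Note $h^u(\sigma)\equiv_\Theta h^s(\sigma)$ for all $\sigma\in T^s$.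

1. From $s$ to $(i\,a')u$ with $H=F$: same tree, tags $\equiv_\Theta$, equal values on $F$, since $((i\,a')u)(i)=u(a')=s(i)$. By Lemma 4, $(i\,a')u\Vdash\neg\nu_k$, i.e. $u\Vdash\neg\nu[i/a']_k$ by (1).
2. From $r$ to $(i\,a)u$ with $H=F$: (K2) gives $T^r\subseteq T^s$, $h^r\equiv_\Theta h^s\equiv_\Theta h^u$ on $T^r$, and $s(c)\supseteq r(c)$ freshly over $T^r$ for $c\in F'$; at $i$ both values are $r(i)$. So $(i\,a)u\Vdash\nu_k$, i.e. $u\Vdash\nu[i/a]_k$.
3. From $w$ to $(i\,a)u$ with $H=F\cup\{j'\}$: $T^w=T^t\subseteq T^s$ and $h^w=h^t=h^s{\restriction}T^t\equiv_\Theta h^u{\restriction}T^t$. For $c\in F'$, $w(c)=t(c)\subseteq s(c)$ freshly over $T^t$ as $s\le t$. At $i$, $w(i)=t(i)\subseteq r(i)$ freshly over $T^t$ as $r\le t$. At $j'$ the values are equal. So $(i\,a)u\Vdash Eq(\nu,\nu[i/j'])$, i.e. $u\Vdash Eq(\nu[i/a],\nu[i/j'])$, since neither $\alpha_i$ nor $\alpha_a$ occurs in $\nu[i/j']$.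
4. From $w$ to $(i\,a')u$ with $H=F\cup\{j'\}$: the same, except that at $i$ we use $t(i)\subseteq s(i)$ freshly over $T^t$ as $s\le t$. So $u\Vdash Eq(\nu[i/a'],\nu[i/j'])$.

In a generic through $u$ all four formulas are true: $\nu[i/a]$ and $\nu[i/a']$ both have the value of $\nu[i/j']$, but $k$ is in the first and not in the second. This is impossible. Hence $\mathrm{val}(\nu^*)=\mathrm{val}(\nu)$. $\square$

## 15. One support for all $n$: proof of Theorem A

**Proposition 12.** $M$ is a model of finite-$\Sigma^1_1\text{-}\mathsf{AC}_0$.

**Step 1: solutions with support in $F_1$.** Fix $n$. By the choice of $\eta_0\le\delta$ there is a name in $L_\delta$ whose value solves $A(n,\cdot)$. Among all names $\nu\in L_\delta$ with $\theta_n(\nu)$ true and all finite $F\supseteq F_1$ with $\mathrm{supp}\,\nu\subseteq F$, choose a pair with $|F|$ minimal. If $F\ne F_1$, pick $i\in F\setminus F_1$. Lemma 11 with $F'=F\setminus\{i\}$ gives a name $\nu^*\in L_\delta$ with $\mathrm{supp}\,\nu^*\subseteq F'$ and the same value, so $\theta_n(\nu^*)$ is true, contradicting minimality. So for every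 $n$ there is a name $\nu\in L_\delta$ with $\mathrm{supp}\,\nu\subseteq F_1$ and $A(n,\mathrm{val}\,\nu)$. Here $F_1$ does not depend on $n$.

**Step 2: choose.** Let $\langle\mu^e\rangle_{e\in\omega}\in L_{\omega_1^{CK}}$ enumerate the names in $L_\delta$ with support $\subseteq F_1$. Then
$$\Big\langle\ \bigvee_e\big(\theta_n(\mu^e)\wedge\bigwedge_{e'<e}\neg\theta_n(\mu^{e'})\wedge\mu^e_k\big)\ \Big\rangle_{\langle n,k\rangle}$$
is a sequence in $L_{\omega_1^{CK}}$ of formulas with support $\subseteq F_1$, hence a name. Its value is the sequence $\langle X_n\rangle_n\in M$ with $X_n=\mathrm{val}(\mu^e)$ for the least $e$ with $\theta_n(\mu^e)$ true. So $A(n,X_n)$ holds for all $n$. $\square$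

Propositions 9 and 12 together prove Theorem A.

## 16. $\Delta^1_1$-comprehension in $M$: proof of Theorem B

**Proposition 13.** $M$ satisfies $\Delta^1_1\text{-}\mathsf{CA}_0$.

Let $A,B$ be arithmetic with parameter $Z=\mathrm{val}(\zeta)$, $F_0=\mathrm{supp}\,\zeta$, and suppose that in $M$, for every $n$, exactly one of $\exists X\,A(n,X)$, $\exists X\,B(n,X)$ holds. We show that $S=\{n:M\models\exists X\,A(n,X)\}$ is in $M$. There is no finiteness now, so we cannot remove indices from witnesses. Instead the formulas $K_r$ are used to define $S$ directly, and the contradiction comes from amalgamating a false witness with a true one below a condition that forbids this.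

**Step 1: bounds and the condition $p$.** As in Section 13, by $\Sigma_1$-collection in $L_{\omega_1^{CK}}[g]$ and closing off in $L_{\omega_1^{CK}}$, there is $\delta<\omega_1^{CK}$ such that for each $n$ some name $\nu\in L_\delta$ makes $A[n,\nu,\zeta]$ or $B[n,\nu,\zeta]$ true, and the names in $L_\delta$ are closed under finite permutations of indices. Let $\langle\nu^e\rangle_e\in L_{\omega_1^{CK}}$ enumerate them. Let $\gamma<\omega_1^{CK}$ bound the ranks of all $A[n,\nu^e,\zeta]$, $B[n,\nu^e,\zeta]$, and $\Theta=\omega(\gamma+1)$. The formula $\neg\bigvee_{n,e,e'}(A[n,\nu^e,\zeta]\wedge B[n,\nu^{e'},\zeta])$ is true. Let $p=g(l_0)$ force it, with $F_0\subseteq\mathrm{dom}\,p=:F_1$.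

**Step 2: the definition of $S$.** We claim
$$n\in S\iff\bigvee\{K^{F_1,\gamma}_r:r\le p,\ \exists e\,(\mathrm{supp}\,\nu^e\subseteq\mathrm{dom}\,r\ \wedge\ r\Vdash A[n,\nu^e,\zeta])\}\ \text{ is true}.\tag{4}$$
The formulas on the right form a name with support $\subseteq F_1$, so (4) gives $S\in M$. If $n\in S$, then some $A[n,\nu^e,\zeta]$ is true: otherwise a name in $L_\delta$ would make $B[n,\cdot,\zeta]$ true, against $n\in S$. Take $r=g(l)$ for large $l$ and use (K1). This is the direction from left to right.

**Step 3: amalgamate.** For the other direction let $r,e$ be as in (4) with $K_r^{F_1,\gamma}$ true, and suppose $n\notin S$. Then some $B[n,\nu^{e'},\zeta]$ is true. Choose $s=g(l)\le p$ forcing it, with $\mathrm{supp}\,\nu^{e'}\subseteq\mathrm{dom}\,s$ and with the properties in (K2) for $F'=F_1$. Put $H_r=F_1\cup\mathrm{supp}\,\nu^e$ and $H_s=F_1\cup\mathrm{supp}\,\nu^{e'}$. Let $\pi$ be a finite permutation fixing $F_1$ pointwise and mapping $H_r\setminus F_1$ outside $H_s$. Define $u$: $T^u=T^s$, $\mathrm{dom}\,u=H_s\cup\pi(H_r)$,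
$$u(c)=s(c)\ (c\in H_s),\qquad u(\pi j)=r(j)\ (j\in H_r\setminus F_1),\qquad b^u=b^p;$$
$h^u(\sigma)=\infty$ if $\sigma$ is an initial segment of one of these named nodes or of $b^p$, and $h^u(\sigma)=h^s(\sigma)$ otherwise. The nodes are in $T^s$, since $T^r\subseteq T^s$ by (K2). The set of nodes retagged $\infty$ is closed under initial segments, so tags still decrease, and $u$ is a condition. Moreover $h^u(\sigma)\equiv_\Theta h^s(\sigma)$ for $\sigma\in T^s$: if $\sigma\subseteq r(j)$, then $h^r(\sigma)=\infty$, so $h^s(\sigma)\ge\Theta$ by (K2); if $\sigma\subseteq s(c)$ or $\sigma\subseteq b^p$, then $h^s(\sigma)=\infty$. We retag only where necessary, unlike in Section 14, because $u$ must now be below $p$.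

**Step 4: $u\le p$.** If $\sigma\in T^p$ is an initial segment of $s(c)$ with $c\in H_s$, or of $r(j)$ with $j\in H_r\setminus F_1$, then $\sigma\subseteq p(c)$, resp. $\sigma\subseteq p(j)=b^p$, by freshness in $s\le p$ and $r\le p$; so $h^p(\sigma)=\infty$. If $\sigma\subseteq b^p$, also $h^p(\sigma)=\infty$. At all other $\sigma\in T^p$, $h^u(\sigma)=h^s(\sigma)=h^p(\sigma)$. Hence $h^u{\restriction}T^p=h^p$. For $c\in H_s$, $u(c)=s(c)\supseteq p(c)$ freshly over $T^p$. For $j\in H_r\setminus F_1$, $\pi j\notin F_1$, so $p(\pi j)=b^p=p(j)$, and $u(\pi j)=r(j)\supseteq p(j)$ freshly over $T^p$. All other indices have value $b^p$ in both.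

**Step 5: transfer twice.** Lemma 4 from $s$ to $u$ with $H=H_s$ gives $u\Vdash B[n,\nu^{e'},\zeta]$. Lemma 4 from $r$ to $\pi^{-1}u$ with $H=H_r$ applies: by (K2), $T^r\subseteq T^s$ and $h^r\equiv_\Theta h^s\equiv_\Theta h^u$ on $T^r$; for $c\in F_1$, $(\pi^{-1}u)(c)=u(c)=s(c)\supseteq r(c)$ freshly over $T^r$; and $(\pi^{-1}u)(j)=u(\pi j)=r(j)$ for $j\in H_r\setminus F_1$. So $\pi^{-1}u\Vdash A[n,\nu^e,\zeta]$. By (1), $u\Vdash A[n,\pi\nu^e,\zeta]$, since $\pi$ fixes $F_0\subseteq F_1$. As $\pi\nu^e\in L_\delta$ is listed and $u\le p$, $u$ forces the disjunction whose negation $p$ forces, a contradiction. This proves (4). $\square$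

By Propositions 9, 12 and 13, $M$ is an $\omega$-model of $\Delta^1_1\text{-}\mathsf{CA}_0$ + finite-$\Sigma^1_1\text{-}\mathsf{AC}_0$, hence also of full induction, in which $\mathsf{ABW}$ fails for the $\Pi^0_2$ predicate "$X$ is the graph of a path of $T$". With Proposition 1 for $\Sigma^0_2$ predicates, this proves Theorem B. $\blacksquare$
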